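# Regular invariant rings of automorphisms of prime order: the ideal $\mathcal I_\sigma$ and the different

## The inverse different and its restriction to a curve

Let $B$ be a regular local ring with maximal ideal $\mathfrak m$ and residue field $k$. Let $\sigma$ be an automorphism of $B$ of prime order $p$, let $G=\langle\sigma\rangle$, and let $A=B^G$ be the ring of invariants. We assume throughout that $A$ is noetherian and that $B$ is a finite $A$-module. Write $L=\mathrm{Frac}\,B$, $K=L^G$ and $\mathrm{Tr}=\sum_{i=0}^{p-1}\sigma^i$. The object on which the lecture turns is the **inverse different**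
$$M=\{y\in L:\ \mathrm{Tr}(yB)\subset A\}.$$
It is a $B$-submodule of $L$, and it contains $B$ because $\mathrm{Tr}(B)\subset A$. When $A$ is regular we shall see that $M=\delta^{-1}B$ for a single nonzero element $\delta\in B$. We shall bound $\delta$ in two ways. On $B$ itself, $\delta$ divides a certain $(p-1)$-st power $f^{p-1}$. On a well-chosen curve through the closed point, that is, modulo a prime $P\subset A$ for which $A/P$ is a discrete valuation ring, $\delta$ vanishes to at least a certain order. Between them, these bounds force the element $f$ to vanish to high order on the curve, and that is all we need.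

**Example 1.** Let $B=k[[x,y]]$ with $k$ any field, and let $\sigma$ exchange $x$ and $y$, so $p=2$. Put $w=x+y$, $v=xy$ and $S=k[[w,v]]$. Since $B/(w,v)B=k[x]/(x^2)$, the complete form of Nakayama's lemma gives $B=S+Sx$. (The map $S\to B$ is injective: $B$ is finite over its image, so the image has dimension $2$, while $S$ is a two-dimensional domain.) For $\alpha,\beta\in S$ we have $\sigma(\alpha+\beta x)-(\alpha+\beta x)=\beta(y-x)$, which vanishes only for $\beta=0$. So $A=S$ and $B=A\oplus Ax$. To compute $M$, write $y_0\in L$ as $y_0=(x-y)^{-1}(\alpha+\beta x)$ with $\alpha,\beta\in K$. Since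
$$\mathrm{Tr}\Bigl(\frac1{x-y}\Bigr)=0,\qquad \mathrm{Tr}\Bigl(\frac x{x-y}\Bigr)=1,\qquad \mathrm{Tr}\Bigl(\frac{x^2}{x-y}\Bigr)=x+y=w,$$
we get $\mathrm{Tr}(y_0)=\beta$ and $\mathrm{Tr}(y_0x)=\alpha+\beta w$. Both lie in $A$ if and only if $\alpha,\beta\in A$. Hence $M=(x-y)^{-1}B$, and we may take $\delta=x-y$.

What is $\delta$ for? Consider the ideal
$$I=\mathcal I_\sigma=\bigl(\sigma(b)-b:\ b\in B\bigr)\subset B,$$
which cuts out the locus where $\sigma$ acts trivially. In Example 1 it is $(x-y)$. Stefan Wewers, "Regularity of quotients by an automorphism of order $p$", arXiv:1001.0607 (2010), asks the following, when $\operatorname{char}k=p$ and $G$ acts trivially on $k$ (so that $I\subset\mathfrak m$): is $A$ regular if and only if $I$ is principal? The answer is yes, and neither the assumption on the characteristic nor the one on the action on $k$ is needed.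

**Theorem.** Let $B$, $G$, $A$ be as above, let $k$ have arbitrary characteristic, and let $G$ act on $k$ in any way. The following are equivalent:

- (i) $A$ is regular;
- (ii) $I$ is principal;
- (iii) $B=A[x]$ for some $x\in B$;
- (iv) $B$ is flat over $A$.

We prove (ii)$\Rightarrow$(iii)$\Rightarrow$(iv)$\Rightarrow$(i) by interpolation. The element $\delta$ is the tool for (i)$\Rightarrow$(ii).

## Facts about $B$, $A$, $I$ and traces

**Rings and fields.** The ring $B$ is integral over $A$, so every maximal ideal of $A$ lies under $\mathfrak m$. Hence $A$ is local with maximal ideal $\mathfrak m_A=\mathfrak m\cap A$, its residue field $k_A$ is a subfield of $k$, and $\dim A=\dim B=:d$. Any fraction $b/c$ of elements of $B$ can be written with the invariant denominator $\prod_i\sigma^i(c)$. So $K=\mathrm{Frac}\,A$, every element of $L$ is a quotient of an element of $B$ by a nonzero element of $A$, and $[L:K]=p$ with $L/K$ Galois. Also $B\cap K=A$, since elements of $K$ are invariant. The group $G$ permutes transitively the primes of $B$ over a given prime of $A$.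

**The ideal $I$.** It is $G$-stable, because $\sigma(\sigma b-b)=\sigma(\sigma b)-\sigma b$. It is nonzero, because $\sigma\ne1$. For $p\nmid i$ we have $\mathcal I_{\sigma^i}=I$: the formula $\sigma^ib-b=\sum_{l<i}(\sigma(\sigma^lb)-\sigma^lb)$ for $i\geq 1$ gives $\mathcal I_{\sigma^i}\subset I$, and the other inclusion follows since $\sigma$ is a power of $\sigma^i$.

**Regular local rings.** They are factorial and Cohen–Macaulay. If $N\neq 0$ is a finite module over a regular local ring $S$, the Auslander–Buchsbaum formula says $\mathrm{pd}_S N+\mathrm{depth}\,N=\dim S$, so $N$ is free as soon as $\mathrm{depth}\,N=\dim S$. For a finite $B$-module, the depth over $A$ equals the depth over $B$, because $\mathfrak m_AB$ is $\mathfrak m$-primary. If $A\to B$ is a flat local homomorphism of noetherian local rings and $B$ is regular, then $A$ is regular (Matsumura, *Commutative Ring Theory*, Thm. 23.7).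

**Trace forms.** For a finite separable field extension $L/K$, every $K$-linear map $L\to K$ is $\mathrm{Tr}(y\,\cdot)$ for a unique $y\in L$.

**Euler's formula** (Serre, *Local Fields*, III §6). Let $t_0,\dots,t_{p-1}$ be distinct elements of a field and $\Phi=\prod_i(T-t_i)$. For $0\le h\le p-1$, Lagrange interpolation of $T^h$ reads $T^h=\sum_i\frac{t_i^h}{\Phi'(t_i)}\cdot\frac{\Phi(T)}{T-t_i}$. Comparing the coefficients of $T^{p-1}$ gives
$$\sum_i\frac{t_i^h}{\Phi'(t_i)}=\begin{cases}0&(0\le h<p-1),\\1&(h=p-1).\end{cases}\tag{1}$$

**Extensions of discrete valuation rings.** If $R$ is a discrete valuation ring with fraction field $K'$ and $L'$ is a finite product of finite separable extensions of $K'$, then the integral closure of $R$ in $L'$ is a finite $R$-module. If $L'/K'$ is a Galois field extension, then $efg=[L':K']$.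

## Dimension one, a rotation and a reflection

If $d=1$, then $B$ is a discrete valuation ring and the nonzero ideal $I$ is automatically principal. Also $A=B\cap K$ is the valuation ring of the restriction to $K$ of the valuation of $B$. This restriction is nontrivial, because the norm of a uniformizer has positive valuation. So $A$ is a discrete valuation ring, and (i) and (ii) both hold in every case.

Now let $\operatorname{char}k\ne2$, $B=k[[x,y]]$, $p=2$. For $\sigma x=-x$, $\sigma y=-y$ we have $\sigma x-x=-2x$ and $\sigma y-y=-2y$. Since $I\subset\mathfrak m$, it follows that $I=(x,y)$, which is not principal. The invariants are the series with only even-degree terms, $A=k[[x^2,xy,y^2]]$. Here $\mathfrak m_A$ is generated by $x^2,xy,y^2$ and $\mathfrak m_A^2$ contains only series of order $\ge4$. So $\dim_k\mathfrak m_A/\mathfrak m_A^2=3>2=\dim A$, and $A$ is not regular. For $\sigma x=-x$, $\sigma y=y$, on the other hand, each $\sigma b-b$ is divisible by $x$, so $I=(x)$, and $A=k[[x^2,y]]$ is regular.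

## Divided differences along an orbit: from $I$ principal to $A$ regular

Suppose $I$ is principal. By Nakayama, $I/\mathfrak mI$ is one-dimensional over $k$, so one of the generators $\sigma b-b$ already generates $I$. Thus there is $x\in B$ with $I=fB$, $f=\sigma x-x\ne0$. We want to show that every $c\in B$ is a polynomial in $x$ with coefficients in $A$.

For $p=2$ this takes one line. The element $c_1=(\sigma c-c)/(\sigma x-x)$ lies in $B$ and is invariant, since $\sigma$ changes the sign of numerator and denominator. Then $\sigma(c-c_1x)=\sigma c-c_1\sigma x=c-c_1x$. So $c=(c-c_1x)+c_1x\in A+Ax$.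

For $p\ge3$ one would like to iterate the operator $c\mapsto(\sigma c-c)/f$. But $\sigma c_1=(\sigma^2c-\sigma c)/(\sigma^2x-\sigma x)$ has no reason to equal $c_1$, and continuing to divide by $f$ does not lead back to the invariants. The first quotient $c_1$ is the slope of the function $\sigma^ix\mapsto\sigma^ic$ between the nodes $x$ and $\sigma x$. The right second quotient is the second divided difference, whose denominator is $\sigma^2x-x$. So we first have to know that we may divide by $\sigma^mx-x$.

**Step A: $\sigma^mx-x$ generates $I$ for $1\le m\le p-1$.** The purpose is to make all divided differences lie in $B$. Put $y=\sigma^mx-x=cf$ with $c\in B$, and choose $r\ge1$ with $mr\equiv1\pmod p$. Then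
$$f=\sigma^{mr}x-x=\sum_{l<r}\sigma^{ml}(y)=\sum_{l<r}\sigma^{ml}(c)\,\sigma^{ml}(f).$$
Since $\sigma(I)=I$, each $\sigma^{ml}(f)$ lies in $fB$. If $c\in\mathfrak m$, then each $\sigma^{ml}(c)\in\mathfrak m$, so $f\in\mathfrak mf$. Then $f=0$ by Nakayama, a contradiction. So $c$ is a unit.

**Step B: the interpolation polynomial of an orbit.** This step writes $c$ as a polynomial in $x$ over $A$. Put $x_i=\sigma^ix$. The elements $x_0,\dots,x_{p-1}$ are distinct, since $x_i-x_j=\sigma^j(\sigma^{i-j}x-x)\neq0$ for $0\le j<i\le p-1$. For $c\in B$ define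
$$c_0=c,\qquad c_m=\frac{\sigma(c_{m-1})-c_{m-1}}{\sigma^mx-x}\quad(1\le m\le p-1).\tag{2}$$
By induction $c_m\in B$: the numerator lies in $I$, and the denominator generates $I$ by Step A. Let $Q_m(T)=\sum_{l=0}^mc_l\prod_{h<l}(T-x_h)\in B[T]$. We claim that $Q_m(x_i)=\sigma^ic$ for $0\le i\le m$.

For $m=0$ this is clear. Suppose it holds for $m-1$. Let $\sigma Q_{m-1}$ denote the polynomial with $\sigma$ applied to the coefficients. Then $\sigma Q_{m-1}(x_{i+1})=\sigma(Q_{m-1}(x_i))=\sigma^{i+1}c$ for $0\le i\le m-1$. Consider
$$U(T)=\frac{(T-x_0)\,\sigma Q_{m-1}(T)-(T-x_m)\,Q_{m-1}(T)}{x_m-x_0}.$$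
At $T=x_0$ it takes the value $Q_{m-1}(x_0)=c$, and at $T=x_m$ the value $\sigma Q_{m-1}(x_m)=\sigma^mc$. At $x_i$ with $0<i<m$ both polynomials in the numerator have value $\sigma^ic$, so $U(x_i)=\sigma^ic\cdot\frac{(x_i-x_0)-(x_i-x_m)}{x_m-x_0}=\sigma^ic$. The coefficient of $T^{m-1}$ in $Q_{m-1}$ is $c_{m-1}$, so the coefficient of $T^m$ in $U$ is $(\sigma c_{m-1}-c_{m-1})/(x_m-x_0)=c_m$. Finally $U-Q_{m-1}$ has degree $\le m$ and vanishes at $x_0,\dots,x_{m-1}$, so it equals $c_m\prod_{h<m}(T-x_h)$. Thus $U=Q_m$, which proves the claim.

Let $Q=Q_{p-1}$. It is the unique polynomial of degree $<p$ over $L$ with $Q(x_i)=\sigma^ic$ for all $i$. The polynomial $\sigma Q$ satisfies $\sigma Q(x_{i+1})=\sigma^{i+1}c$ for all $i$ (indices modulo $p$), so it has the same property and $\sigma Q=Q$. Hence $Q\in A[T]$, and $c=Q(x)\in A[x]$. (The equality $c=Q(x)$ is trivial from the Newton form. The content is that, expanded in powers of $T$, $Q$ has invariant coefficients.) This proves (ii)$\Rightarrow$(iii).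

**Step C: (iii)$\Rightarrow$(iv).** Let $B=A[x]$. Then $L=K(x)$, so the minimal polynomial of $x$ over $K$ is $\chi=\prod_i(T-\sigma^ix)$, which is monic and lies in $A[T]$. If $g\in A[T]$ has $g(x)=0$, division by $\chi$ leaves a remainder of degree $<p$ vanishing at $x$, hence zero. So $B\cong A[T]/(\chi)$ is free over $A$.

**Step D: (iv)$\Rightarrow$(i).** This is Matsumura's Theorem 23.7, recalled above.

## What height-one primes see: $\delta$ divides $f^{p-1}$

From now on $A$ is regular, and we want $I$ to be principal.

**Step 1: disposing of the easy residue field situations.** This step brings us to the case in which all residue fields equal $k$. If $G$ acts nontrivially on $k$, some $\sigma b-b$ is a unit and $I=B$ is principal. So let $G$ act trivially on $k$. Then $d\ge1$, because $d=0$ would mean $B=k$ with trivial action. The ring $B$ is Cohen–Macaulay, so as an $A$-module it has depth $d=\dim A$ and is free, of rank $[L:K]=p$. Put $F=B/\mathfrak m_AB$. Then $\dim_{k_A}F=p$, that is,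
$$\ell(F)\,[k:k_A]=p .$$

Suppose $\mathfrak m_AB=\mathfrak m$. Then $F=k$ has degree $p$ over $k_A$. Since $p$ is prime, $k=k_A(\bar\theta)$ for some $\theta\in B$, and Nakayama gives $B=A[\theta]$. For $c=g(\theta)$ with $g\in A[T]$, the element $\sigma c-c=g(\sigma\theta)-g(\theta)$ is divisible by $\sigma\theta-\theta$. So $I=(\sigma\theta-\theta)$ is principal.

Suppose from now on that $\mathfrak m_AB\neq\mathfrak m$. Then $\ell(F)\ge2$ divides the prime $p$, so $\ell(F)=p$ and $k_A=k$.

**Step 2: $M=\delta^{-1}B$.** Here we produce $\delta$. An $A$-linear map $B\to A$ extends uniquely to a $K$-linear map $L\to K$, hence has the form $\mathrm{Tr}(y\,\cdot)$ for a unique $y\in L$, and then $y\in M$. So $y\mapsto\mathrm{Tr}(y\,\cdot)$ is an isomorphism of $B$-modules $M\cong\mathrm{Hom}_A(B,A)$. Since $B$ is free over $A$, so is $\mathrm{Hom}_A(B,A)$. Therefore $M$ is a finite $B$-module of depth $d=\dim B$, and by Auslander–Buchsbaum it is free over the regular ring $B$. It is nonzero, and any two elements of $L$ are linearly dependent over $B$, so its rank is one: $M=y_0B$. (Alternatively,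 $\mathrm{Hom}_A(B,A)$ is a canonical module of $B$ by Bruns–Herzog, *Cohen–Macaulay Rings*, Thm. 3.3.7, and $B$ is Gorenstein.) As $1\in M$, we can write $1=\delta y_0$ with $0\ne\delta\in B$, so $M=\delta^{-1}B$. Put $\tau=\mathrm{Tr}(\delta^{-1}\,\cdot):B\to A$. With the convention $(b\tau)(c)=\tau(bc)$,
$$\mathrm{Hom}_A(B,A)=B\tau,\qquad \mathrm{Tr}=\delta\tau.\tag{3}$$

**Step 3: $I^{p-1}\subset\delta B$.** This bounds $\delta$ from above. Think of $B\otimes_AB$ as functions on the union of the graphs of the maps $\sigma^j$. We write down a function that vanishes on every graph but the diagonal. Restriction to the $j$-th graph is the ring homomorphism $\varphi_j:B\otimes_AB\to B$, $a\otimes c\mapsto a\,\sigma^j(c)$. For $b_1,\dots,b_{p-1}\in B$ let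
$$e=\prod_{i=1}^{p-1}\bigl(1\otimes b_i-\sigma^i(b_i)\otimes1\bigr)=\sum_la_l\otimes c_l .$$
Since $\varphi_j$ sends the $i$-th factor to $\sigma^j(b_i)-\sigma^i(b_i)$, we have $\varphi_j(e)=0$ for $1\le j\le p-1$ and $\varphi_0(e)=\prod_i(b_i-\sigma^ib_i)$. For $y\in M$ all $\mathrm{Tr}(yc_l)$ lie in $A$, so
$$B\ni\sum_la_l\,\mathrm{Tr}(yc_l)=\sum_j\sigma^j(y)\sum_la_l\,\sigma^j(c_l)=\sum_j\sigma^j(y)\,\varphi_j(e)=y\,\varphi_0(e).$$
Taking $y=\delta^{-1}$ gives $\prod_i(b_i-\sigma^ib_i)\in\delta B$. Now $I^{p-1}=\prod_{i=1}^{p-1}\mathcal I_{\sigma^i}$ is generated by such products, so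
$$I^{p-1}\subset\delta B.\tag{4}$$

**Step 4: the divisorial part of $I$.** Here we extract from (4) what unique factorization gives. Let $f$ be a gcd of a finite generating set of $I$, and write $I=fJ$. Then $J\subset B$ is an ideal not contained in $\pi B$ for any prime element $\pi$. Given $\pi$, choose $j\in J$ with $\pi\nmid j$. By (4), $f^{p-1}j^{p-1}\in\delta B$, so $v_\pi(\delta)\le(p-1)v_\pi(f)$. As this holds for every $\pi$,
$$\delta\mid f^{p-1}\quad\text{in }B.\tag{5}$$
The ideal $I$ is principal as soon as $J=B$.

If $d=1$ we are done, since an ideal of a discrete valuation ring that is not contained in $\mathfrak m$ is $B$. For $d\ge2$ the sensible first attempt is to continue in this style and collect more information at the height-one primes $(\pi)$. This cannot succeed. At $(\pi)$ the localization of $B$ is a discrete valuation ring, and there $J$ already becomes the unit ideal. A proper $J$ would define a closed subset of codimension at least $2$, and no height-one prime detects it. The Purity Theorem of Zariski–Nagata goes further: it says that if $A$ is regular, every minimal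 prime of $I$ has height one and is therefore principal. But this too speaks only about the radical of $I$, as the next example shows.

**Example 2.** Let $\operatorname{char}k=p$, $B=k[[t,x,y_1,y_2]]$, and let $\sigma$ fix $k,t,x$ and satisfy $\sigma y_1=y_1+tx$, $\sigma y_2=y_2+t^2$. Since $\sigma^iy_1=y_1+itx$ and $\sigma^iy_2=y_2+it^2$, the order is $p$. With $N(b)=\prod_i\sigma^i(b)$ we have $N(y_1)\equiv y_1^p$ and $N(y_2)\equiv y_2^p$ modulo $(t,x)$. So $B$ is finite over $S=k[[t,x,N(y_1),N(y_2)]]\subset A$ and $B=S[y_1,y_2]$. Hence $A$, an $S$-submodule of $B$, is noetherian, and $B$ is finite over $A$. If $b=g(y_1,y_2)$ with coefficients in $S$, then $\sigma b-b\in(\sigma y_1-y_1,\sigma y_2-y_2)$. So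
$$I=(tx,t^2)=t\,(t,x).$$
A prime containing $I$ contains $t$, so the only minimal prime of $I$ is $(t)$, of height one and principal. Yet $I$ is not principal, because $(t,x)$ is not. Here $f=t$ and $J=(t,x)$. The conclusion of purity holds, and principality fails. By the Theorem, $A$ is not regular. So the necessary condition given by purity is strictly weaker than principality of $I$.

To see $J$ we must look at the closed point, and we do so along a curve through it. On a curve, an element $j\in J$ has a valuation, and small valuation will mean unit.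

## A totally ramified curve through the closed point

Not every curve will do. Return to Example 1, where $A=k[[w,v]]$ and $\delta=f=x-y$ (so $I=fB$ and $J=B$). On the curve $v=0$ we get $B/vB=k[[x,y]]/(xy)$. It breaks into two branches exchanged by $\sigma$, so $\sigma$ does not act on either branch. If $\operatorname{char}k=2$, on the curve $w=0$ we get $B/wB=k[[x]]$ over $k[[v]]$ with $v=x^2$. There $\sigma$ acts trivially, the extension of fraction fields is inseparable, and $\delta=x+y$ restricts to $0$. The first failure is avoided by choosing the uniformizer of the curve inside $\mathfrak m^2$, the second by avoiding a discriminant. In the example the two conditions lead to $w=v^n$.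

**Step 5: a parameter of $A$ that lies in $\mathfrak m^2$.** This will force ramification. The map $\mathfrak m_A/\mathfrak m_A^2\to\mathfrak m/\mathfrak m^2$ is $k$-linear between spaces of dimension $d$, since $k_A=k$ and both rings are regular of dimension $d$. If it were injective, it would be bijective. Then $\mathfrak m=\mathfrak m_AB+\mathfrak m^2$, and Nakayama would give $\mathfrak m=\mathfrak m_AB$, which we excluded in Step 1. So there is $v\in\mathfrak m_A\setminus\mathfrak m_A^2$ with $v\in\mathfrak m^2$. Extend it to a regular system of parameters $v,w_1,\dots,w_{d-1}$ of $A$.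

**Step 6: avoiding a discriminant.** This will make the generic fiber of the curve étale. Choose $b_0\in B\setminus A$. Since $p$ is prime, its stabilizer in $G$ is trivial and its conjugates are distinct. So $\Delta=\prod_{i<j}(\sigma^ib_0-\sigma^jb_0)^2$ is a nonzero element of $A$. We claim that there are $n_i\ge1$ with
$$\Delta\notin P:=(w_1-v^{n_1},\dots,w_{d-1}-v^{n_{d-1}}).$$
For $d=1$ we have $P=0$. Let $d\ge2$. Each $w_1-v^n$ with $n\ge1$ belongs to the regular system of parameters $v,w_1-v^n,w_2,\dots,w_{d-1}$, hence is prime. These primes are pairwise non-associated. Indeed, if $(w_1-v^n)=(w_1-v^{n'})$ with $n<n'$, this prime ideal contains $v^n(1-v^{n'-n})$, and $1-v^{n'-n}$ is a unit. So it contains $v$ and then $w_1$, which is impossible for a prime of height one. As $\Delta$ has only finitely many prime factors up to units, some $w_1-v^{n_1}$ does not divide $\Delta$. Pass to the regular ring $A/(w_1-v^{n_1})$, with parameters $v,w_2,\dots,w_{d-1}$ and the nonzero image of $\Delta$, and use induction on $d$.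

Now $R=A/P$ is a discrete valuation ring with uniformizer $\bar v$ and residue field $k$. Let $K'=\mathrm{Frac}\,R$. Let $C=B/PB=B\otimes_AR$. It is local with maximal ideal $\mathfrak m_C=\mathfrak m/PB$, it is free of rank $p$ over $R$, and $G$ acts on it because $P\subset A$ is fixed by $G$. Put $L'=C\otimes_RK'$. It contains $C$.

**Step 7: $L'$ is either $K'^p$ or a Galois field extension of $K'$ with group $G$.** We first show $\Delta B\subset A[b_0]$. Since $b_0\notin K$ and $[L:K]$ is prime, $L=K(b_0)$. So each $c\in B$ is $\sum_{h<p}u_hb_0^h$ with $u_h\in K$, and $\sigma^ic=\sum_hu_h(\sigma^ib_0)^h$ for all $i$. The determinant of this linear system is the Vandermonde determinant $V$, with $V^2=\Delta$. By Cramer's rule $Vu_h\in B$. So $\Delta u_h=V\cdot Vu_h\in B\cap K=A$ and $\Delta c\in A[b_0]$.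

Since $\bar\Delta\ne0$ in $R$, it is invertible in $K'$, and therefore $L'=K'[\bar b_0]$. The element $\bar b_0$ is a root of the reduction $\bar\chi\in R[T]$ of $\prod_i(T-\sigma^ib_0)\in A[T]$. This $\bar\chi$ has degree $p=\dim_{K'}L'$ and discriminant $\bar\Delta\neq0$. Hence $L'\cong K'[T]/(\bar\chi)$ is a product of finite separable field extensions of $K'$. Moreover $\sigma\bar b_0-\bar b_0$ divides $\bar\Delta$, a unit of $L'$, so $\sigma\bar b_0\ne\bar b_0$.

The factors of $L'$ correspond to the primes of $B$ over $P$, which $G$ permutes transitively. So their number is $p$ or $1$. If it is $p$, each factor has dimension one and $L'\cong K'^p$. If it is $1$, then $L'$ is a field on which $\sigma$ acts nontrivially. Then $[L':L'^G]=p=[L':K']$, so $L'^G=K'$ and $L'/K'$ is Galois with group $G$.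

**Step 8: $L'$ is a field, totally ramified over $K'$.** Here the choice $v\in\mathfrak m^2$ enters. Let $\tilde C$ be the integral closure of $R$ in $L'$. It is finite over $R$, it contains $C$ because $C$ is finite over $R$, and it is $G$-stable. Let $\mathfrak n$ be a maximal ideal of $\tilde C$. As $\tilde C$ is integral over the local ring $C$, $\mathfrak n\cap C=\mathfrak m_C$. Hence $\bar v\in\mathfrak m_C^2\subset\mathfrak n^2$.

If $L'\cong K'^p$, then $\tilde C=R^p$, and $\mathfrak n$ consists of the tuples with one prescribed coordinate in $\bar vR$. That coordinate of any element of $\mathfrak n^2$ lies in $\bar v^2R$, so $\bar v\notin\mathfrak n^2$, a contradiction. So $L'$ is a Galois field extension of degree $p$. Since $\bar v\in\mathfrak n^2$, the ramification index satisfies $e\ge2$, and $efg=p$ gives $e=p$, $f=g=1$.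

Thus $\tilde C$ is a discrete valuation ring with residue field $k$, the residue field of $R$, so $G$ acts trivially on it. Let $\omega$ be its normalized valuation and $t$ a uniformizer. Then $\omega(\bar v)=p$, and $\omega$ takes values in $p\mathbb Z$ on $K'^\times$. The ring $\tilde C/\bar v\tilde C=\tilde C/t^p\tilde C$ is spanned over $k$ by $1,t,\dots,t^{p-1}$, so by Nakayama these span $\tilde C$ over $R$. In particular $\tilde C=R[t]$. Hence $\sigma t\ne t$, and we may put
$$q=\omega(\sigma t-t)\ge1 .$$

## Orders of vanishing of $\sigma b-b$ and of $\delta$ on the curve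

Let $a=\min\omega(\mathfrak m_C)$. If $C$ happened to be integrally closed, we would have $a=1$, some $b\in\mathfrak m$ would restrict to $t$, and $\sigma b-b$ would have valuation exactly $q$. We shall see that $f$ has valuation at least $q$. Since $f$ divides $\sigma b-b$, the quotient would be a unit and we would be finished. But a priori $C$ may be smaller than $\tilde C$, so we need the valuation of $\sigma x-x$ for elements $x$ that are not uniformizers.

**Step 9: if $x\in\tilde C$ is nonzero and $p\nmid\omega(x)$, then $\omega(\sigma x-x)=\omega(x)+q-1$.** Write $\sigma t=t(1+s)$ with $\omega(s)=q-1$, and $x=\varepsilon t^m$ with $\varepsilon$ a unit and $m=\omega(x)$. Then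
$$\sigma x-x=\sigma(\varepsilon)\,t^m\bigl((1+s)^m-1\bigr)+(\sigma\varepsilon-\varepsilon)\,t^m .$$
Since $\tilde C=R[t]$, $\sigma\varepsilon-\varepsilon$ is divisible by $\sigma t-t$. So the last term has valuation at least $m+q$, and it suffices to show $\omega((1+s)^m-1)=q-1$. Let $\zeta\in k$ be the residue of the unit $1+s=\sigma t/t$. Since $\prod_i\sigma^i(\sigma t/t)=1$ and $G$ acts trivially on $k$, we have $\zeta^p=1$.

Suppose $\operatorname{char}k=p$. Then $(\zeta-1)^p=0$, so $\zeta=1$ and $\omega(s)>0$. As $p\nmid m$, $m$ is a unit, and $(1+s)^m-1=ms+s^2(\cdots)$ has valuation $\omega(s)=q-1$.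

Suppose $\operatorname{char}k\ne p$. If $\zeta$ were $1$, then $\sigma^it\equiv t\bmod t^2$ for all $i$, so $\mathrm{Tr}_{L'/K'}(t)\equiv pt\bmod t^2$ with $p$ a unit. This would be an element of $K'$ of valuation $1$, which is not divisible by $p$, a contradiction. So $\zeta\ne1$, hence $s$ is a unit and $q=1$. Since $\zeta$ has order $p$ and $p\nmid m$, the residue $\zeta^m-1$ of $(1+s)^m-1$ is nonzero, and its valuation is $0=q-1$.

**Step 10: an element $b\in\mathfrak m$ with controlled $\sigma b-b$.** Since $\mathfrak m_C\subset\mathfrak n$, we have $a\ge1$. Let $b\in\mathfrak m$ be an element whose image in $C$ has valuation $a$. Because $\bar v\in\mathfrak m_C^2$, we get $2a\le\omega(\bar v)=p$. So $1\le a<p$ and $p\nmid a$, and Step 9 gives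
$$\omega\bigl(\overline{\sigma b-b}\bigr)=a+q-1.\tag{6}$$

**Step 11: $\omega(\bar\delta)\ge(p-1)q$.** This is the lower bound for $\delta$. It holds because shrinking $\tilde C$ to $C$ can only enlarge the inverse different. For $1\le i\le p-1$, since $\tilde C=R[t]$, the ideal of $\tilde C$ generated by all $\sigma^ix-x$ is generated by $\sigma^it-t$. It does not depend on $i$, because $\sigma$ and $\sigma^i$ are powers of each other. So $\omega(\sigma^it-t)=q$. Let $\Phi=\prod_i(T-\sigma^it)$ be the minimal polynomial of $t$ over $K'$. Its coefficients lie in $\tilde C\cap K'=R$. Put $z=\Phi'(t)^{-1}$. Then $\Phi'(t)=\prod_{i=1}^{p-1}(t-\sigma^it)$ gives $\omega(z)=-(p-1)q$. Applying (1) to $t_i=\sigma^it$, we see $\mathrm{Tr}_{L'/K'}(zt^h)\in\{0,1\}$ for $0\le h\le p-1$, so $\mathrm{Tr}_{L'/K'}(z\tilde C)\subset R$.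

Now restrict (3) to the curve. Since $B$ is free over $A$, reduction modulo $P$ gives $\mathrm{Hom}_R(C,R)=\mathrm{Hom}_A(B,A)\otimes_AR=C\bar\tau$ with $\bar\tau=\tau\otimes R$. The reduction of $\mathrm{Tr}=\sum_i\sigma^i$ is the map $c\mapsto\sum_i\sigma^i(c)$ on $C$, which is $\mathrm{Tr}_{L'/K'}|_C$ because $L'/K'$ is Galois with group $G$. So $\mathrm{Tr}_{L'/K'}|_C=\bar\delta\bar\tau$. As $L'/K'$ is separable, the trace is nonzero, hence $\bar\delta\ne0$. After extending $\bar\tau$ $K'$-linearly to $L'$ we have $\bar\tau=\mathrm{Tr}_{L'/K'}(\bar\delta^{-1}\,\cdot)$.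

Since $C\subset\tilde C$, the map $\mathrm{Tr}_{L'/K'}(z\,\cdot)|_C$ takes values in $R$. So it equals $c\bar\tau=\mathrm{Tr}_{L'/K'}(c\bar\delta^{-1}\,\cdot)|_C$ for some $c\in C$. The trace form is nondegenerate and $C$ spans $L'$ over $K'$, so $z=c\bar\delta^{-1}$. Therefore
$$\omega(\bar\delta)=\omega(c)-\omega(z)\ge(p-1)q.\tag{7}$$

## The two bounds meet: $J=B$

**Step 12: an element of $J$ is a unit.** Reducing (5) modulo $P$, $\bar\delta$ divides $\bar f^{\,p-1}$ in $C$. With (7), $(p-1)\,\omega(\bar f)\ge\omega(\bar\delta)\ge(p-1)q$, so $\omega(\bar f)\ge q$ (with $\omega(0)=\infty$). Take $b$ as in Step 10 and write $\sigma b-b=fj$ with $j\in J$. By (6),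
$$a+q-1=\omega(\bar f)+\omega(\bar j)\ge q+\omega(\bar j),\qquad\text{so}\qquad\omega(\bar j)\le a-1<a=\min\omega(\mathfrak m_C).$$
Hence $\bar j\notin\mathfrak m_C$, so $j\notin\mathfrak m$ is a unit of $B$. Thus $J=B$ and $I=fB$ is principal. This proves (i)$\Rightarrow$(ii) and the Theorem. $\blacksquare$

The loss caused by $C\neq\tilde C$ is $a-1$ in (6), and it is always smaller than the least valuation $a$ of a nonunit of $C$. The inequality $2a\le p$ is used only to know that $p\nmid a$.

**Example 3.** Here are the numbers for Example 1 in characteristic $2$, on the curve $w=v$. The choice $b_0=x$ gives $\Delta=(x-y)^2=w^2\notin(w-v)$, and $v=xy\in\mathfrak m^2$. In $C=k[[x,y]]/(x+y+xy)$ we have $y(1+x)=x$, so $C=k[[x]]$ is integrally closed, $a=1$, $t=x$, and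
$$\sigma x=\frac{x}{1+x},\qquad \sigma x-x=\frac{x^2}{1+x},\qquad \bar v=\frac{x^2}{1+x}.$$
So $q=2$ and $\omega(\bar v)=2=p$. Moreover $\bar\delta=\bar f=x+y=xy$ in $C$ has valuation $2=(p-1)q$, so (7) is an equality here. With $b=x$, $\omega(\overline{\sigma b-b})=2=a+q-1$, and $j=1$.

## The different as a power of $I$, and adapted coordinates

**Proposition 1.** If the conditions of the Theorem hold, then $M=I^{-(p-1)}$.

**Proof.** By Step B and Step A there is $x\in B$ with $B=A[x]$ and $I=(\sigma^ix-x)$ for all $p\nmid i$. So $\chi'(x)=\prod_{i=1}^{p-1}(x-\sigma^ix)$ generates $I^{p-1}$, and it remains to see $M=\chi'(x)^{-1}B$. The elements $1,x,\dots,x^{p-1}$ form an $A$-basis of $B$, and by (1) $\mathrm{Tr}(x^h/\chi'(x))$ is $0$ for $h<p-1$ and $1$ for $h=p-1$. In particular $\mathrm{Tr}(\chi'(x)^{-1}B)\subset A$. The matrix with entries $\mathrm{Tr}(x^{h+l}/\chi'(x))\in A$, $0\le h,l\le p-1$, has zeros where $h+l<p-1$ and ones where $h+l=p-1$, so its determinant is $\pm1$. If $y=\chi'(x)^{-1}\sum_lu_lx^l\in M$ with $u_l\in K$, then this matrix sends the vector $(u_l)$ to the vector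 $(\mathrm{Tr}(yx^h))$, which has entries in $A$. So all $u_l\in A$, and $y\in\chi'(x)^{-1}B$. $\blacksquare$

**Proposition 2.** Suppose $k_A=k$. Then $A$ is regular if and only if $B$ has a regular system of parameters $x_1,\dots,x_d$ with $x_2,\dots,x_d\in A$. For any such system, $N(x_1)=\prod_i\sigma^i(x_1),x_2,\dots,x_d$ is a regular system of parameters of $A$, $B=A[x_1]$, and $I=(\sigma x_1-x_1)$.

**Proof.** Suppose such a system is given. The ring $B'=B/(x_2,\dots,x_d)B$ is a discrete valuation ring with uniformizer $x_1$ and residue field $k$. The ring $F=B/\mathfrak m_AB$ is a quotient of $B'$ of finite length, so it is spanned over $k=k_A$ by powers of $\bar x_1$. By Nakayama $B=A[x_1]$. So $A$ is regular by the Theorem, and $I=(\sigma x_1-x_1)$, since $g(\sigma x_1)-g(x_1)$ is divisible by $\sigma x_1-x_1$ for $g\in A[T]$. The classes of $x_2,\dots,x_d$ in $\mathfrak m_A/\mathfrak m_A^2$ are independent, because their images in $\mathfrak m/\mathfrak m^2$ are. Hence $A'=A/(x_2,\dots,x_d)$ is a discrete valuation ring. Since $B$ is free of rank $p$ over $A$, $B'$ is free of rank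 $p$ over $A'$, with the same residue field, so its ramification index is $p$. The automorphism $\sigma$ acts on $B'$, so the images of all $\sigma^ix_1$ are uniformizers of $B'$. Thus $N(x_1)$ has valuation $p$ in $B'$, and it is a uniformizer of $A'$. So $N(x_1),x_2,\dots,x_d$ generate $\mathfrak m_A$.

Conversely, let $A$ be regular. By the Theorem $B=A[x]$, and since $k_A=k$ we may subtract an element of $A$ and take $x\in\mathfrak m$. The polynomial $\chi=\prod_i(T-\sigma^ix)$ has all non-leading coefficients in $\mathfrak m\cap A=\mathfrak m_A$. So $F=B/\mathfrak m_AB\cong k[T]/(T^p)$ with $\bar x$ corresponding to $T$. Hence $\mathfrak m=\mathfrak m_AB+xB$ and $\mathfrak m_AB\ne\mathfrak m$. Let $W$ be the image of $\mathfrak m_A$ in $\mathfrak m/\mathfrak m^2$. It is a $k$-subspace, and together with the class of $x$ it spans. It is proper, since $W=\mathfrak m/\mathfrak m^2$ would give $\mathfrak m=\mathfrak m_AB$ by Nakayama. So $W$ is a hyperplane not containing the class of $x$. Take $x_1=x$ and lift a basis of $W$ to $x_2,\dots,x_d\in\mathfrak m_A$. $\blacksquare$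

**Remark.** This shows in hindsight that $a=1$ in Steps 9–12. There $W$ is a hyperplane, so the kernel of $\mathfrak m_A/\mathfrak m_A^2\to\mathfrak m/\mathfrak m^2$ is the line spanned by the class of $v$. Hence the classes of $w_1,\dots,w_{d-1}$ in $\mathfrak m/\mathfrak m^2$ are independent. Since $v\in\mathfrak m^2$, the elements $w_i-v^{n_i}$ have these same classes, so $C=B/PB$ is a discrete valuation ring and $C=\tilde C$. The proof could not use this, because it rests on the Theorem, and Step 9 is what takes its place.
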